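\title{Shadowing and positive topological entropy imply distributional chaos of type 1}

\begin{abstract}
We prove that a continuous self-map of a compact metric space with the shadowing property and positive topological entropy exhibits distributional chaos of type 1, with one separation constant for all pairs of the scrambled set. This answers affirmatively the question whether transitivity, shadowing and positive entropy imply distributional chaos of type 1, and shows that transitivity is not needed. For maps with shadowing, positive entropy, distributional chaos of type 1 and the existence of one Li--Yorke pair are equivalent, and a transitive map with shadowing has these properties unless it is conjugate to a cyclic permutation or an odometer. The main tool is a simultaneous shadowing lemma: all pseudo orbits that start in phase at a given scale can be shadowed by points that are in phase at every scale.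
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a compact metric space with metric $d$, the map $f\colon X\to X$ is continuous, and $\mathbb N=\{0,1,2,\dots\}$.

\subsection*{Distributional chaos}
For $x,y\in X$, $t>0$ and $n\ge1$ let
\[
\Phi_n(x,y;t)=\frac1n\,\#\{0\le i<n : d(f^i(x),f^i(y))<t\}
\]
be the fraction of the first $n$ moments at which the orbits of $x$ and $y$ are $t$-close. The pair $(x,y)$ is \emph{DC1-scrambled} if
\begin{align}
\limsup_{n\to\infty}\Phi_n(x,y;t)&=1\quad\text{for every } t>0,\label{eq:close}\\
\liminf_{n\to\infty}\Phi_n(x,y;t)&=0\quad\text{for some } t>0.\label{eq:far}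
\end{align}
Thus there are arbitrarily long observation times up to which the two orbits were almost always indistinguishable, and others up to which they were almost always a fixed distance apart. The map $f$ \emph{exhibits distributional chaos of type 1} (DC1) if there is an uncountable set $S\subset X$ in which every pair of distinct points is DC1-scrambled.

A \emph{Li--Yorke pair} is a pair $(x,y)$ with
\[
\liminf_{n\to\infty} d(f^n(x),f^n(y))=0<\limsup_{n\to\infty} d(f^n(x),f^n(y)).
\]
Every DC1-scrambled pair is a Li--Yorke pair: by \eqref{eq:close}, for each $t>0$ the distance is below $t$ infinitely often, and by \eqref{eq:far} it is at least some fixed $t>0$ infinitely often. A Li--Yorke pair needs only isolated moments of approach and separation, while a DC1-scrambled pair needs both kinds of behavior to last so long that they outweigh the whole past.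

\subsection*{Transitivity, shadowing, entropy}
The map $f$ is \emph{transitive} if for all nonempty open sets $U,V\subset X$ there is $n>0$ with $f^n(U)\cap V\ne\emptyset$.

For $\delta>0$, a \emph{$\delta$-pseudo orbit} is a sequence $\xi=(\xi_i)_{i\ge0}$ in $X$ with $d(f(\xi_i),\xi_{i+1})\le\delta$ for all $i$. A point $x$ \emph{$\epsilon$-shadows} $\xi$ if $d(f^i(x),\xi_i)\le\epsilon$ for all $i\ge0$. We call $\delta$ a \emph{shadowing constant for $\epsilon$} if every $\delta$-pseudo orbit is $\epsilon$-shadowed by some point of $X$, and $f$ has the \emph{shadowing property} if every $\epsilon>0$ has a shadowing constant. The finite version of a pseudo orbit is a chain: a \emph{$\delta$-chain of length $k\ge1$ from $x$ to $y$} is a tuple $(x_0,\dots,x_k)$ with $x_0=x$, $x_k=y$ and $d(f(x_i),x_{i+1})\le\delta$ for $0\le i<k$. A \emph{$\delta$-cycle at $x$} is a $\delta$-chain from $x$ to $x$.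

A set $A\subset X$ is \emph{$(n,\epsilon)$-separated} if any two distinct $x,y\in A$ satisfy $d(f^i(x),f^i(y))>\epsilon$ for some $0\le i<n$, and \emph{$(n,\epsilon)$-spanning} if for every $x\in X$ there is $y\in A$ with $d(f^i(x),f^i(y))\le\epsilon$ for all $0\le i<n$. With $s_n(\epsilon)$ the largest size of a separated set and $r_n(\epsilon)$ the smallest size of a spanning set, the \emph{topological entropy} is
\[
h_{\mathrm{top}}(f)=\sup_{\epsilon>0}\limsup_{n\to\infty}\frac1n\log s_n(\epsilon)=\sup_{\epsilon>0}\limsup_{n\to\infty}\frac1n\log r_n(\epsilon).
\]
It is invariant under topological conjugacy.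

\subsection*{The question and the results}
The following question is posed in \cite{Kawaguchi}.

\medskip
\noindent\emph{For a continuous self-map of a compact metric space, do transitivity, shadowing and positive topological entropy imply DC1?}
\medskip

One would guess that they do. Positive entropy should provide two orbits that can be told apart for a long time. Transitivity provides chains between any two points, so on the level of pseudo orbits one can lead two points together, keep them together, lead them apart and keep them apart, for as long as one likes. Shadowing should turn pseudo orbits into orbits. The catch is that \eqref{eq:close} must hold for every $t$, so the procedure must be repeated at finer and finer scales, and at each scale the two points must be able to arrive at a common place \emph{at the same time}. Section~\ref{sec:examples} shows this obstruction in an example. It can be overcome, and without transitivity.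

\begin{theorem}\label{thm:main}
Let $f\colon X\to X$ be a continuous map of a compact metric space with the shadowing property and $h_{\mathrm{top}}(f)>0$. Then there are $\tau>0$ and an uncountable set $S\subset X$, indexed injectively by $\{0,1\}^{\mathbb N}$, such that every pair of distinct points of $S$ is DC1-scrambled, with \eqref{eq:far} holding for the uniform value $t=\tau$. In particular, every transitive map with shadowing and positive entropy exhibits DC1.
\end{theorem}

To state the converse we recall odometers. Let $m_1,m_2,\dots$ be positive integers with $m_n\mid m_{n+1}$, and let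
\[
G=\varprojlim\mathbb Z/m_n=\{(g_n)_{n\ge1}: g_n\in\mathbb Z/m_n,\ g_{n+1}\equiv g_n \bmod m_n\},
\]
a compact space with the metric $\rho(g,h)=2^{-\min\{n\,:\,g_n\ne h_n\}}$ for $g\neq h$. Consider the map $g\mapsto g+1=(g_n+1)_{n\ge1}$. If $(m_n)$ is unbounded, this system is an \emph{odometer}. If $m_n=m$ for $n\ge n_0$, then $g\mapsto g_{n_0}$ identifies it with the cyclic permutation $+1$ of $\mathbb Z/m$.

\begin{theorem}\label{thm:equiv}
Let $f$ be a continuous map of a nonempty compact metric space with the shadowing property. The following are equivalent:
\begin{enumerate}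
\item[(1)] $h_{\mathrm{top}}(f)>0$;
\item[(2)] $f$ exhibits DC1;
\item[(3)] $f$ has a Li--Yorke pair.
\end{enumerate}
If $f$ is moreover transitive, these hold if and only if $f$ is not topologically conjugate to a cyclic permutation of a finite set or to an odometer.
\end{theorem}

So within the class of transitive maps with shadowing, DC1 fails exactly for cyclic permutations and odometers.

\section{Three examples}\label{sec:examples}

The first example shows the construction, the second shows a system in which it cannot start, and their product shows the difficulty of the general case.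

\begin{example}[The full shift]\label{ex:shift}
Let $\Sigma=\{0,1\}^{\mathbb N}$, write $x(j)$ for the $j$th symbol of $x$, and let $d(x,y)=2^{-\min\{j\,:\,x(j)\ne y(j)\}}$ and $(\sigma x)(j)=x(j+1)$. For $\delta=2^{-N}$, $N\ge1$, every $\delta$-pseudo orbit $\xi$ is $\delta$-shadowed: we have $\xi_i(j)=\xi_{i+1}(j-1)$ for $1\le j\le N$, hence $\xi_i(j)=\xi_{i+j}(0)$ for $0\le j\le N$, and the point $x$ with $x(i)=\xi_i(0)$ works. The $2^n$ points $u0^\infty$, $u\in\{0,1\}^n$, are $(n,1/2)$-separated, so $h_{\mathrm{top}}(\sigma)\ge\log2$.

A scrambled set can be written down. For $\omega\in\{0,1\}^{\mathbb N}$ let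
\[
(c_1,c_2,c_3,\dots)=(0,\omega_0,\ 0,\omega_0,\omega_1,\ 0,\omega_0,\omega_1,\omega_2,\ \dots),
\]
and define $x_\omega(0)=0$ and $x_\omega(i)=c_k$ for $k!\le i<(k+1)!$. Let $\omega\ne\omega'$, with sequences $(c_k)$ and $(c'_k)$. Each of $c_k=c'_k$ and $c_k\ne c'_k$ occurs for infinitely many $k$. Put $n=(k+1)!$. If $c_k=c_k'$ and $2^{-j}<t$, then $\sigma^ix_\omega$ and $\sigma^ix_{\omega'}$ agree in their first $j$ symbols for $k!\le i\le n-j$, so $\Phi_n(x_\omega,x_{\omega'};t)\ge1-(k!+j)/(k+1)!$. If $c_k\ne c'_k$, the distance is $1$ for $k!\le i<n$, so $\Phi_n(x_\omega,x_{\omega'};1)\le1/(k+1)$. Hence all pairs are DC1-scrambled with $t=1$.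
\end{example}

Read this construction as a sequence of small perturbations. Up to time $k!$ the points are decided. We then send both to the fixed point $p=0^\infty$, or both to $q=1^\infty$, or one to each, and we wait until the new behavior dominates the statistics. Three ingredients are used: a pair $p,q$ whose orbits stay apart forever; passages \emph{of equal duration} from the current points to $p$ or $q$; and true orbits that follow the resulting itineraries.

\begin{example}[Odometers]\label{ex:odo}
Let $G=\varprojlim\mathbb Z/m_n$ with the map $+1$. By compatibility of the coordinates, $\rho(g,h)\le2^{-N-1}$ if and only if $g_N=h_N$. The map is transitive, since $g+i$ takes every value in the coordinate $N$ for infinitely many $i$. It has shadowing: a $2^{-N-1}$-pseudo orbit $\gamma$ moves by exactly $+1$ in the coordinate $N$, so it is $2^{-N-1}$-shadowed by \emph{every} $g$ whose $N$th coordinate equals that of $\gamma_0$. It is an isometry. An isometry has no Li--Yorke pair, because $d(f^n(x),f^n(y))$ is constant, and it has entropy $0$, because one finite $\epsilon$-net is $(n,\epsilon)$-spanning for all $n$. So the entropy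 hypothesis in Theorem~\ref{thm:main} cannot be dropped, even for transitive maps.
\end{example}

\begin{example}[Shift times odometer]\label{ex:prod}
Let $G=\varprojlim\mathbb Z/2^n$ and $F(x,g)=(\sigma x,g+1)$ on $\Sigma\times G$ with the maximum metric. Shadowing each coordinate separately shows that $F$ has shadowing. The points $(u0^\infty,g)$, $u\in\{0,1\}^n$, give $h_{\mathrm{top}}(F)\ge\log2$. To go from the basic open set of points $(x,g)$ with $x$ starting with the word $u$ and $g_N=a$ to the one given by $v$ and $b$, take $n>|u|$ with $n\equiv b-a \bmod 2^N$ and let $x$ start with $u0^{n-|u|}v$; so $F$ is transitive. The orbits of $(x,g)$ and $(y,h)$ are never closer than $\rho(g,h)$, so a scrambled set lies in one fiber $\Sigma\times\{g\}$.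

Let $\delta=2^{-N-1}$. A $\delta$-chain of length $k$ from $(x,g)$ to $(z,e)$ forces $e_N=g_N+k$. So $\delta$-chains of equal length from $(x,g)$ and $(y,h)$ to a common point require $g_N=h_N$: at scale $\delta$ the system carries a clock with $2^N$ positions, and the points must show the same time. Now start with $(x,g)$ and $(y,g)$, form two $\delta$-pseudo orbits that merge, and shadow them. The shadowing property returns some points $(x',g')$ and $(y',h')$, and it tells us only that $g'$ and $h'$ are near $g$. If $g'\ne h'$, the construction is dead: neither this pair nor any pair close to it satisfies \eqref{eq:close}. Here the remedy is visible. By Examples~\ref{ex:shift} and~\ref{ex:odo}, every $\delta$-pseudo orbit that starts in $C=\Sigma\times\{e: e_N=g_N\}$ is $\delta$-shadowed by a point of the single fiber $\Sigma\times\{g\}$.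
\end{example}

A general map has no product structure, but the clocks exist. Section~\ref{sec:chains} constructs them from the lengths of chains and defines an equivalence relation $\sim$, ``in phase at every scale'', whose classes replace the fibers. Section~\ref{sec:shadow} proves that the remedy of Example~\ref{ex:prod} is always available. Section~\ref{sec:entropy} shows that positive entropy yields a pair $p\sim q$ whose orbits stay apart. Sections~\ref{sec:main} and~\ref{sec:converse} prove the two theorems.

\section{Phases of chains among recurrent points}\label{sec:chains}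

In this section $X\ne\emptyset$ and shadowing is not assumed.

\subsection*{Standard facts}
A point $x$ is \emph{recurrent} if $f^{n_i}(x)\to x$ for some $n_i\to\infty$; let $\operatorname{Rec}(f)$ be the set of recurrent points. We use the following.
\begin{enumerate}
\item[(F1)] \emph{Birkhoff's theorem.} A continuous self-map of a nonempty compact metric space has a minimal set, all of whose points are recurrent. In particular it has a recurrent point.
\item[(F2)] \emph{Poincar\'e recurrence and the variational principle.} Every $f$-invariant Borel probability measure $\mu$ satisfies $\mu(\operatorname{Rec}(f))=1$, and $h_{\mathrm{top}}(f)$ is the supremum of the measure-theoretic entropies $h_\mu(f)$ over all such $\mu$.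
\item[(F3)] \emph{Baire category theorem.} If a nonempty compact metric space is covered by finitely many closed sets, one of them has nonempty interior.
\item[(F4)] A nonempty set of positive integers that is closed under addition and has greatest common divisor $m$ contains all sufficiently large multiples of $m$.
\end{enumerate}

\subsection*{Components}
Without transitivity a chain may leave a point and be unable to return, and then lengths of cycles carry no information. We therefore work on
\[
Z=\overline{\operatorname{Rec}(f)}.
\]
This set is compact, it is nonempty by (F1), and $f(Z)\subset Z$ because $f$ maps recurrent points to recurrent points. By (F2) nothing is lost as far as entropy is concerned. \emph{From now on all points of a chain lie in $Z$, unless we say ``chain in $X$''.}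

Fix $\delta>0$ and think of the directed graph on $Z$ with an edge $x\to y$ whenever $d(f(x),y)\le\delta$. Chains are walks in this graph, and what follows is the decomposition of a directed graph into strongly connected components and of each component into cyclic classes. Write $x\approx_\delta y$ if there are $\delta$-chains from $x$ to $y$ and from $y$ to $x$.

\begin{lemma}\label{lem:comp}
Let $\delta>0$.
\begin{enumerate}
\item[(a)] Every $x\in Z$ has a $\delta$-cycle, and $\approx_\delta$ is an equivalence relation on $Z$. Its classes are called \emph{$\delta$-components}.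
\item[(b)] A $\delta$-chain between two points of a $\delta$-component $K$ lies in $K$.
\item[(c)] $f(x)\approx_\delta x$ for every $x\in Z$. Hence $f(K)\subset K$ for every $\delta$-component $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose $\eta\in(0,\delta/2]$ such that $d(u,v)\le\eta$ implies $d(f(u),f(v))\le\delta/2$.

(a) Take $y\in\operatorname{Rec}(f)$ with $d(x,y)\le\eta$ and $n\ge2$ with $d(f^n(y),y)\le\eta$. Then $d(f(x),f(y))\le\delta$ and $d(f^n(y),x)\le2\eta\le\delta$, so $(x,f(y),\dots,f^{n-1}(y),x)$ is a $\delta$-cycle in $Z$. This gives reflexivity. Symmetry is part of the definition, and transitivity follows by concatenating chains.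

(b) Let $z$ be an inner point of a chain from $x$ to $y$, with $x,y\in K$. The first part of the chain leads from $x$ to $z$, and the second part followed by a chain from $y$ to $x$ leads back.

(c) The pair $(x,f(x))$ is a chain. For the way back take an $\eta$-cycle $(x,x_1,\dots,x_k=x)$, traversed twice if necessary so that $k\ge2$. From $d(f(x),x_1)\le\eta$ we get
\[
d(f(f(x)),x_2)\le d(f(f(x)),f(x_1))+d(f(x_1),x_2)\le\delta/2+\eta\le\delta,
\]
so $(f(x),x_2,\dots,x_k)$ is a $\delta$-chain from $f(x)$ to $x$.
\end{proof}

\subsection*{Period and phase}
The clock of a component is read off from the lengths of its chains.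

\begin{lemma}\label{lem:phase}
Let $K$ be a $\delta$-component. The greatest common divisor $m(K)$ of the lengths of the $\delta$-cycles at $x$ is the same for all $x\in K$. For $x,y\in K$, all $\delta$-chains from $x$ to $y$ have the same length modulo $m(K)$, denoted $\ell_\delta(x,y)\in\mathbb Z/m(K)$. For $x,y,z\in K$,
\begin{equation}\label{eq:cocycle}
\ell_\delta(x,z)=\ell_\delta(x,y)+\ell_\delta(y,z),\qquad \ell_\delta(x,x)=0,\qquad \ell_\delta(x,f(x))=1,
\end{equation}
and $\ell_\delta(f(x),f(y))=\ell_\delta(x,y)$.
\end{lemma}

\begin{proof}
Let $g_x$ be the greatest common divisor at $x$. Let $x,y\in K$, take chains from $x$ to $y$ and from $y$ to $x$ of lengths $a$ and $c$, and let $l$ be the length of a cycle at $y$. Then $a+c$ and $a+l+c$ are lengths of cycles at $x$, so $g_x\mid l$. Thus $g_x\mid g_y$, and $g_x=g_y$ by symmetry. If $b$ is the length of another chain from $x$ to $y$, then $m(K)$ divides $a+c$ and $b+c$, so $a\equiv b$. The identities \eqref{eq:cocycle} come from concatenation, the definition of $m(K)$, and the chain $(x,f(x))$. They give $\ell_\delta(f(x),x)=-1$ and so $\ell_\delta(f(x),f(y))=-1+\ell_\delta(x,y)+1$.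
\end{proof}

Write $x\sim_\delta y$ if $x\approx_\delta y$ and $\ell_\delta(x,y)=0$. By \eqref{eq:cocycle} this is an equivalence relation on $Z$. Its classes are the \emph{$\delta$-classes}, and for a $\delta$-class $C$ in the component $K$ we put $m(C)=m(K)$.

\begin{lemma}\label{lem:class}
Let $\delta>0$.
\begin{enumerate}
\item[(a)] If $x,y$ lie in a $\delta$-class $C$, then for all large $k$ there is a $\delta$-chain from $x$ to $y$ of length $k\,m(C)$.
\item[(b)] The $\delta$-classes are open and closed in $Z$ and finite in number, and so are the $\delta$-components. There is $\lambda>0$ such that $x,y\in Z$ and $d(x,y)<\lambda$ imply $x\sim_\delta y$.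
\item[(c)] If $x\sim_\delta y$, then $f(x)\sim_\delta f(y)$. If $C$ is a $\delta$-class in the component $K$ and $\xi$ is a $\delta$-pseudo orbit in $K$ with $\xi_0\in C$, then $\xi_{k\,m(C)}\in C$ for all $k\geq 0$. In particular $f^{m(C)}(C)\subset C$.
\item[(d)] Let $0<\eta\le\delta$. Every $\eta$-component $K'$ lies in a $\delta$-component $K$, and $m(K)\mid m(K')$. If $x\sim_\eta y$, then $x\sim_\delta y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The lengths of cycles at $x$ are closed under addition, so by (F4) they include all large multiples of $m(C)$. Follow such a cycle by one fixed chain from $x$ to $y$, whose length is a multiple of $m(C)$.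

(b) Let $x\in Z$ and let $(x,x_1,\dots,x_k=x)$ be a $\delta/2$-cycle; the period of the $\delta$-component of $x$ divides $k$. Let $y\in Z$ satisfy $d(x,y)\le\delta/2$ and $d(f(x),f(y))\le\delta/2$. Replacing the last $x$ by $y$ gives a $\delta$-chain of length $k$ from $x$ to $y$, and replacing the first $x$ by $y$ gives one from $y$ to $x$. So $y\sim_\delta x$, and the classes are open. They partition the compact set $Z$, so they are finitely many, and each is closed as the complement of the others. Components are unions of classes. For $\lambda$ take the least distance between two different classes, or any positive number if there is only one class.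

(c) The first claim is the last identity of Lemma~\ref{lem:phase}. For the second, $(\xi_0,\dots,\xi_{k\,m(C)})$ is a chain of length $k\,m(C)$ between points of $K$ when $k\geq1$. The orbit of a point of $C$ is such a pseudo orbit by Lemma~\ref{lem:comp}(c).

(d) Every $\eta$-chain is a $\delta$-chain. So $K'$ lies in one $\delta$-component $K$, and $m(K)$ divides the length of every $\eta$-cycle in $K'$, hence $m(K')$. If $x\sim_\eta y$, an $\eta$-chain from $x$ to $y$ has length divisible by $m(K')$, hence by $m(K)$.
\end{proof}

For $x,y\in Z$ write $x\sim y$ if $x\sim_\delta y$ for all $\delta>0$; by (d) it suffices to test a sequence $\delta_n\downarrow0$. Each $\sim_\delta$ is a finite union of closed sets $C\times C$, so $\sim_\delta$ and $\sim$ are closed subsets of $Z\times Z$.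

\begin{remark}\label{rem:prox}
If $x,y\in Z$ and $\liminf_n d(f^n(x),f^n(y))=0$, then $x\sim y$. Indeed, given $\delta$, Lemma~\ref{lem:class}(b) gives $n$ with $f^n(x)\sim_\delta f^n(y)$; then $x\approx_\delta y$ by Lemma~\ref{lem:comp}(c), and $\ell_\delta(x,y)=\ell_\delta(f^n(x),f^n(y))=0$. So a scrambled subset of $Z$ must lie in one $\sim$-class.
\end{remark}

\begin{example}\label{ex:prod2}
In Example~\ref{ex:prod}, $Z$ is the whole space: if $\sigma^rx=x$, then $F^{r2^n}(x,g)=(x,g+r2^n)\to(x,g)$, and such points are dense. Let $\delta=2^{-N-1}$. A $\delta$-chain of length $k$ from $(x,g)$ to $(y,h)$ requires $h_N=g_N+k$. Conversely, if this holds and $k\ge N+2$, take $w\in\Sigma$ with $w(j)=x(j+1)$ for $0\le j\le N$ and $\sigma^{k-1}w=y$; then $(x,g),(w,g+1),(\sigma w,g+2),\dots,(\sigma^{k-2}w,g+k-1),(y,h)$ is such a chain. So there is one component, of period $2^N$, with $\ell_\delta((x,g),(y,h))=h_N-g_N$, and the $\sim$-classes are the fibers $\Sigma\times\{g\}$.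
\end{example}

\section{Shadowing inside one class}\label{sec:shadow}

The shadowing property gives a point of $X$, while phases are defined on $Z$. The first lemma brings the shadowing point into $Z$.

\begin{lemma}\label{lem:periodic}
Let $\delta$ be a shadowing constant for $\epsilon$, and let $\xi$ be a $\delta$-pseudo orbit in $X$ with $\xi_{i+L}=\xi_i$ for all $i$, where $L\geq1$. Then $\xi$ is $\epsilon$-shadowed by a point of $\operatorname{Rec}(f)$.
\end{lemma}

\begin{proof}
The set $Q$ of points that $\epsilon$-shadow $\xi$ is nonempty and closed. If $x\in Q$, then $d(f^i(f^L(x)),\xi_i)=d(f^{i+L}(x),\xi_{i+L})\le\epsilon$, so $f^L(Q)\subset Q$. By (F1), $Q$ contains a point recurrent for $f^L$, and such a point is recurrent for $f$.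
\end{proof}

For a $\delta$-class $C$ in the $\delta$-component $K$, let $P_C$ be the set of $\delta$-pseudo orbits $\xi\in K^{\mathbb N}$ with $\xi_0\in C$. Since $C$ and $K$ are closed and the conditions $d(f(\xi_i),\xi_{i+1})\le\delta$ are closed, $P_C$ is compact in the product topology. It contains the orbits of the points of $C$.

\begin{proposition}[Simultaneous shadowing]\label{prop:one}
Let $\delta$ be a shadowing constant for $\epsilon$, and let $C$ be a $\delta$-class. Then there is a single $\sim$-class $D$ such that every $\xi\in P_C$ is $\epsilon$-shadowed by some point of $D$.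
\end{proposition}

At a finer scale $\eta$, each $\xi\in P_C$ is shadowed from one of finitely many $\eta$-classes, but a priori the class depends on $\xi$. The idea is to find a finite prefix that forces one class $E$ whatever follows it. Any $\zeta\in P_C$ can be made to follow this prefix, after a delay that is a multiple of $m(E)$, and waiting out the delay erases the prefix and returns the shadowing point to $E$.

\begin{proof}
Let $K$ be the component of $C$ and $m=m(C)$.

\emph{Step 1: every $\xi\in P_C$ is $\epsilon$-shadowed by a point of $Z$.} Let $N\ge1$. Since $\xi_N\approx_\delta\xi_0$, we can follow $(\xi_0,\dots,\xi_N)$ by a $\delta$-chain from $\xi_N$ to $\xi_0$ and repeat the resulting cycle forever. Lemma~\ref{lem:periodic} gives $y_N\in Z$ with $d(f^i(y_N),\xi_i)\le\epsilon$ for $0\le i\le N$. A limit point of $(y_N)$ lies in $Z$ and $\epsilon$-shadows $\xi$.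

\emph{Step 2: for every $\eta\in(0,\delta]$ there is an $\eta$-class $E$ such that every $\xi\in P_C$ is $\epsilon$-shadowed by a point of $E$.} For an $\eta$-class $E$ let $A_E$ be the set of $\xi\in P_C$ that are $\epsilon$-shadowed by a point of $E$. It is closed: if $\xi^n\to\xi$ and $x_n\in E$ shadows $\xi^n$, then a limit point of $(x_n)$ lies in the compact set $E$ and shadows $\xi$. By Step 1 and Lemma~\ref{lem:class}(b), the finitely many sets $A_E$ cover $P_C$, so by (F3) some $A_E$ has an interior point $\xi$. A basic neighborhood of $\xi$ restricts finitely many coordinates only. Hence there is $N$, which we enlarge to a multiple $N=jm$ of $m$, such that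
\begin{equation}\label{eq:prefix}
\xi'\in P_C \text{ and } \xi'_i=\xi_i\ (0\le i\le N)\quad\Longrightarrow\quad \xi'\in A_E .
\end{equation}
Let $\zeta\in P_C$ be arbitrary. We have $\zeta_0\in C$, and $\xi_N\in C$ by Lemma~\ref{lem:class}(c). By Lemma~\ref{lem:class}(a) there are $\delta$-chains from $\xi_N$ to $\zeta_0$ of length $km$ for all large $k$. Choose such a $k$ with $m(E)\mid j+k$, so that $T=N+km=(j+k)m$ is a multiple of $m(E)$. Let $\xi'$ consist of $\xi_0,\dots,\xi_N$, then this chain, then $\zeta$, so that $\xi'_{T+i}=\zeta_i$. The chain lies in $K$ by Lemma~\ref{lem:comp}(b), so $\xi'\in P_C$, and by \eqref{eq:prefix} some $x\in E$ $\epsilon$-shadows $\xi'$. Then $f^T(x)$ $\epsilon$-shadows $\zeta$, and $f^T(x)\in E$ by Lemma~\ref{lem:class}(c). So $A_E=P_C$.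

\emph{Step 3: passage to the limit.} Let $\eta_n\downarrow0$ with $\eta_1\le\delta$, and let $J_n$ be the set of $\eta_n$-classes $E$ with $A_E=P_C$. It is finite, and nonempty by Step 2. Each $E\in J_{n+1}$ lies in a unique $\eta_n$-class $E'$ by Lemma~\ref{lem:class}(d), and $A_{E'}\supset A_E$, so $E'\in J_n$. K\"onig's lemma now gives $E^1\supset E^2\supset\cdots$ with $E^n\in J_n$: choose $E^1\in J_1$ containing members of $J_n$ for infinitely many $n$, then $E^2\in J_2$ inside $E^1$ with the same property, and so on. Put $D=\bigcap_nE^n$, which is nonempty by compactness. Any two points of $D$ are $\sim_{\eta_n}$-equivalent for all $n$, and a point $\sim$-equivalent to a point of $D$ lies in every $E^n$; so $D$ is a $\sim$-class. For $\xi\in P_C$, the sets of points of $E^n$ that $\epsilon$-shadow $\xi$ are nonempty, compact and nested. A point of their intersection lies in $D$ and $\epsilon$-shadows $\xi$.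
\end{proof}

The proposition gives no control over which class $D$ occurs. In particular, if the pseudo orbits start at points of one $\sim$-class, we do not know that $D$ is that class. The construction in Section~\ref{sec:main} is arranged so that this does not matter.

\section{Entropy and the size of the classes}\label{sec:entropy}

By Remark~\ref{rem:prox}, scrambled pairs in $Z$ can exist only if some $\sim$-class has two points. This is what positive entropy provides, with or without shadowing.

\begin{lemma}\label{lem:zero}
Let $X\neq\emptyset$ and suppose that $\sim$ is equality on $Z$. Then the largest diameter of a $\delta$-class tends to $0$ as $\delta\to0$, and $h_{\mathrm{top}}(f)=0$.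
\end{lemma}

\begin{proof}
If the first claim fails, there are $c>0$, $\delta_n\downarrow0$ and $x_n\sim_{\delta_n}y_n$ with $d(x_n,y_n)\ge c$, and after passing to a subsequence $x_n\to x$ and $y_n\to y$. For fixed $\delta$ we have $x_n\sim_\delta y_n$ for large $n$ by Lemma~\ref{lem:class}(d), and $\sim_\delta$ is closed, so $x\sim_\delta y$. Thus $x\sim y$ and $d(x,y)\ge c$, a contradiction.

Given $\epsilon>0$, choose $\delta$ so that all $\delta$-classes have diameter less than $\epsilon$, and pick one point in each class. If $x\sim_\delta y$, then $f^i(x)\sim_\delta f^i(y)$ for all $i$ by Lemma~\ref{lem:class}(c), so the two orbits stay $\epsilon$-close forever. The chosen points thus form an $(n,\epsilon)$-spanning set for $f|_Z$ for every $n$, and $h_{\mathrm{top}}(f|_Z)=0$. By (F2) every invariant measure $\mu$ has $\mu(Z)=1$, so $h_\mu(f)=h_\mu(f|_Z)\le h_{\mathrm{top}}(f|_Z)=0$, and $h_{\mathrm{top}}(f)=0$.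
\end{proof}

Two distinct equivalent points are not yet the pair $p,q$ of Example~\ref{ex:shift}, since their orbits may approach each other. Periodic points need not exist either; Example~\ref{ex:prod} has none. Periodic pseudo orbits do exist, and Proposition~\ref{prop:one} shadows two of them in phase.

\begin{lemma}\label{lem:pair}
Let $f$ have shadowing, and suppose that $a\sim b$ for some $a\ne b$ in $Z$. Then:
\begin{enumerate}
\item[(i)] there are $\tau_0>0$ and $p,q\in Z$ with $p\sim q$ and $d(f^i(p),f^i(q))\ge\tau_0$ for all $i\ge0$;
\item[(ii)] $h_{\mathrm{top}}(f)>0$.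
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\epsilon_0=d(a,b)/4$, let $\delta_0$ be a shadowing constant for $\epsilon_0$, and let $C$ be the $\delta_0$-class of $a$ and $b$. By Lemma~\ref{lem:class}(a) there is one $L$ such that for all $u,v\in\{a,b\}$ there is a $\delta_0$-chain of length $L$ from $u$ to $v$.

(i) Repeating the cycle at $a$ and the cycle at $b$ gives $\alpha,\beta\in P_C$ with $\alpha_{kL}=a$ and $\beta_{kL}=b$ for all $k$. By Proposition~\ref{prop:one} there are $p\sim q$ in $Z$ that $\epsilon_0$-shadow $\alpha$ and $\beta$. Then $d(f^{kL}(p),f^{kL}(q))\ge4\epsilon_0-2\epsilon_0=2\epsilon_0$ for all $k\ge0$. By uniform continuity there is $\tau_0>0$ such that $d(x,y)<\tau_0$ implies $d(f^l(x),f^l(y))<2\epsilon_0$ for $0\le l\le L$. If $d(f^i(p),f^i(q))<\tau_0$ for some $i$, then at a multiple $kL\in[i,i+L]$ the distance would be less than $2\epsilon_0$, which is false.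

(ii) For a word $u_0\cdots u_{n-1}\in\{a,b\}^n$, concatenate chains of length $L$ from $u_k$ to $u_{k+1}$ and continue with the orbit of $u_{n-1}$. This $\delta_0$-pseudo orbit is at $u_k$ at time $kL$; choose a point that $\epsilon_0$-shadows it. The points chosen for two different words are at distance at least $2\epsilon_0$ at some time $kL$ with $k<n$. So $s_{nL}(\epsilon_0)\ge2^n$ and $h_{\mathrm{top}}(f)\ge(\log2)/L>0$.
\end{proof}

Together the two lemmas say that, under shadowing, $h_{\mathrm{top}}(f)>0$ if and only if some $\sim$-class has more than one point.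

\section{The scrambled set}\label{sec:main}

Let $f$ have shadowing and $h_{\mathrm{top}}(f)>0$. Lemma~\ref{lem:zero} gives $a\ne b$ with $a\sim b$; this is the only use of the entropy hypothesis. Let $\tau_0$, $p_0$, $q_0$ be the number and the points of Lemma~\ref{lem:pair}(i), and put $\tau=\tau_0/2$.

Conditions \eqref{eq:close} and \eqref{eq:far} are not open, but each follows from countably many open conditions, and open conditions survive later perturbations. For $N\ge1$ let
\begin{align*}
U_N&=\Big\{(x,y):\exists M>N,\ \tfrac1M\#\{0\le i<M: d(f^i(x),f^i(y))<\tfrac1N\}>1-\tfrac1N\Big\},\\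
V_N&=\Big\{(x,y):\exists M>N,\ \tfrac1M\#\{0\le i<M: d(f^i(x),f^i(y))>\tau\}>1-\tfrac1N\Big\}.
\end{align*}
Both subsets of $X\times X$ are symmetric in $x$ and $y$. Both are open, because membership is witnessed by finitely many strict inequalities between continuous functions.

The next lemma performs one move of Example~\ref{ex:shift} on two points of a finite family. To be able to move again, all points of the family and the auxiliary pair must remain in one $\sim$-class. Since Proposition~\ref{prop:one} may change the class, we shadow everything at once: the two new pseudo orbits, the true orbits of the other points, and the true orbits of $p$ and $q$. The price is a small loss in the separation of the auxiliary pair, and the margin between $\tau$ and $\tau_0$ pays for it.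

\begin{lemma}\label{lem:perturb}
Let $x_1,\dots,x_n,p,q\in Z$ be pairwise $\sim$-equivalent (not necessarily distinct), and suppose $d(f^i(p),f^i(q))\ge\tau'$ for all $i\ge0$, where $\tau'>\tau$. Let $r\ne s$ in $\{1,\dots,n\}$, $N\ge1$, $\kappa>0$, and let $W$ be $U_N$ or $V_N$. Then there are pairwise $\sim$-equivalent points $y_1,\dots,y_n,p',q'\in Z$ such that $d(y_j,x_j)\le\kappa$ for all $j$, $d(f^i(p'),f^i(q'))\ge\tau'-\kappa$ for all $i\ge0$, and $(y_r,y_s)\in W$.
\end{lemma}

\begin{proof}
Choose $\epsilon>0$ with $2\epsilon\le\kappa$, $2\epsilon<1/N$ and $2\epsilon<\tau'-\tau$, and let $\delta$ be a shadowing constant for $\epsilon$. All given points lie in one $\delta$-class $C$. Let $z=p$ if $W=U_N$ and $z=q$ if $W=V_N$. By Lemma~\ref{lem:class}(a) there are $\delta$-chains of one and the same length $l$ from $x_r$ to $p$ and from $x_s$ to $z$. Let $\xi^r$ be the first chain followed by the orbit of $p$, and $\xi^s$ the second chain followed by the orbit of $z$, so that $\xi^r_i=f^{i-l}(p)$ and $\xi^s_i=f^{i-l}(z)$ for $i\ge l$. For $p$, $q$ and $x_j$ with $j\ne r,s$ take the true orbits. These $n+2$ sequences start in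 $C$ and stay in its component by Lemma~\ref{lem:comp}(b),(c), so they belong to $P_C$. By Proposition~\ref{prop:one} they are $\epsilon$-shadowed by points $y_1,\dots,y_n,p',q'$ of one $\sim$-class.

At time $0$ we get $d(y_j,x_j)\le\epsilon\le\kappa$, and $d(f^i(p'),f^i(q'))\ge\tau'-2\epsilon\ge\tau'-\kappa$ for all $i$. Let $i\ge l$. If $W=U_N$, then $\xi^r_i=\xi^s_i$ and $d(f^i(y_r),f^i(y_s))\le2\epsilon<1/N$. If $W=V_N$, then $d(\xi^r_i,\xi^s_i)\ge\tau'$ and $d(f^i(y_r),f^i(y_s))\ge\tau'-2\epsilon>\tau$. In both cases the required inequality holds for at least $M-l$ of the times $i<M$, and $(M-l)/M>1-1/N$ when $M>lN$. So $(y_r,y_s)\in W$.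
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\overline B(x,r)$ be the closed ball in $X$. By induction on $k\ge0$ we construct points $x_w$ $(w\in\{0,1\}^k)$, $p_k$, $q_k$ of $Z$, pairwise $\sim$-equivalent for each fixed $k$, and numbers $\tau_k>\tau$ and $0<r_k\le2^{-k}$ such that
\begin{enumerate}
\item[(a)] $d(f^i(p_k),f^i(q_k))\ge\tau_k$ for all $i\ge0$;
\item[(b)] $\overline B(x_v,r_k)\times\overline B(x_w,r_k)\subset U_k\cap V_k$ for $k\ge1$ and $v\ne w$ in $\{0,1\}^k$;
\item[(c)] $\overline B(x_{wj},r_{k+1})\subset\overline B(x_w,r_k)$ for $w\in\{0,1\}^k$ and $j\in\{0,1\}$.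
\end{enumerate}
For $k=0$ take $p_0,q_0,\tau_0$ as above, $x_\emptyset=p_0$ and $r_0=1$.

Suppose stage $k$ is done. A \emph{task} is an unordered pair $\{v,w\}$ of distinct words in $\{0,1\}^{k+1}$ together with a set $W\in\{U_{k+1},V_{k+1}\}$; a family $(y_u)_{u\in\{0,1\}^{k+1}}$ fulfills it if $(y_v,y_w)\in W$. Let $T$ be the number of tasks. Start with the family $y_{wj}=x_w$, the pair $p_k,q_k$ and the bound $\tau'=\tau_k$, and apply Lemma~\ref{lem:perturb} once for each task, each time to the current family, pair and bound. At each application choose $\kappa$ such that $\kappa<r_k/(2T)$, $\kappa<\tau'-\tau$, and every task already fulfilled stays fulfilled when each point moves by at most $\kappa$; the last is possible because there are finitely many tasks and the sets $W$ are open. The new bound $\tau'-\kappa$ still exceeds $\tau$. Let $x_{wj}$, $p_{k+1}$, $q_{k+1}$, $\tau_{k+1}$ be the final points and the final bound. They are pairwise $\sim$-equivalent, (a) holds, $d(x_{wj},x_w)<r_k/2$, and $(x_v,x_w)\in U_{k+1}\cap V_{k+1}$ for all $v\ne w$ in $\{0,1\}^{k+1}$. Choose $r_{k+1}\le r_k/2$ so small that (b) holds at level $k+1$.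 Then (c) holds, and $r_{k+1}\le2^{-k-1}$.

For $\omega\in\{0,1\}^{\mathbb N}$ let $\omega|k$ be its prefix of length $k$. By (c) the compact balls $\overline B(x_{\omega|k},r_k)$ are nested and their radii tend to $0$, so they have exactly one common point $x_\omega=\lim_kx_{\omega|k}$. Put $S=\{x_\omega:\omega\in\{0,1\}^{\mathbb N}\}$. Let $\omega\ne\omega'$. Then $\omega|k\ne\omega'|k$ for all large $k$, and (b) gives $(x_\omega,x_{\omega'})\in U_k\cap V_k$ for these $k$. A pair in $V_k$ has orbits more than $\tau$ apart at some time, so $x_\omega\ne x_{\omega'}$; the indexing is injective and $S$ is uncountable.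

Let $t>0$. For every large $k>1/t$, membership in $U_k$ gives $M>k$ with $\Phi_M(x_\omega,x_{\omega'};t)\ge\Phi_M(x_\omega,x_{\omega'};1/k)>1-1/k$. This proves \eqref{eq:close}. For every large $k$, membership in $V_k$ gives $M>k$ such that the distance exceeds $\tau$ at more than $(1-1/k)M$ of the times $i<M$, so $\Phi_M(x_\omega,x_{\omega'};\tau)<1/k$. This proves \eqref{eq:far} with $t=\tau$.
\end{proof}

\begin{remark}
Since $x_{\omega|k}\sim x_{\omega'|k}$ for every $k$ and $\sim$ is closed, $S$ lies in one $\sim$-class, as Remark~\ref{rem:prox} demands. If $\omega|k=\omega'|k$, then $d(x_\omega,x_{\omega'})\le2r_k$, so $\omega\mapsto x_\omega$ is a homeomorphism from $\{0,1\}^{\mathbb N}$ onto $S$.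
\end{remark}

\section{Zero entropy}\label{sec:converse}

If the entropy is zero, the $\delta$-classes are small and $f$ respects them, so two points of $Z$ that come close once stay close. A Li--Yorke pair need not lie in $Z$, however. Shadowing ensures that every orbit approaches $Z$.

\begin{lemma}\label{lem:cycleZ}
Let $f$ have shadowing.
\begin{enumerate}
\item[(a)] If for every $\delta>0$ there is a $\delta$-cycle in $X$ at $z$, then $z\in Z$.
\item[(b)] For every $x\in X$ there are $z_n\in Z$ with $d(f^n(x),z_n)\to0$, and they satisfy $d(f(z_n),z_{n+1})\to0$.
\end{enumerate}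
\end{lemma}

\begin{proof}
(a) Given $\epsilon>0$, take a shadowing constant $\delta$ and repeat a $\delta$-cycle at $z$ forever. Lemma~\ref{lem:periodic} gives $y\in\operatorname{Rec}(f)$ with $d(y,z)\le\epsilon$.

(b) Let $\omega(x)$ be the set of limits of sequences $f^{n_i}(x)$ with $n_i\to\infty$. Let $z\in\omega(x)$ and $\delta>0$. Choose $n$ with $d(f(z),f^{n+1}(x))\le\delta$ and $n'\ge n+2$ with $d(f^{n'}(x),z)\le\delta$. Then $(z,f^{n+1}(x),\dots,f^{n'-1}(x),z)$ is a $\delta$-cycle in $X$. By (a), $\omega(x)\subset Z$. Let $z_n$ be a point of $Z$ nearest to $f^n(x)$. If $d(f^n(x),z_n)\ge c>0$ along a subsequence, a limit point of that subsequence would lie in $\omega(x)$ but not in $Z$; so $d(f^n(x),z_n)\to0$. Finally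
\[
d(f(z_n),z_{n+1})\le d(f(z_n),f(f^n(x)))+d(f^{n+1}(x),z_{n+1})\to0
\]
by uniform continuity of $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(1)$\Rightarrow$(2) is Theorem~\ref{thm:main}, and (2)$\Rightarrow$(3) holds because DC1-scrambled pairs are Li--Yorke pairs (Section~\ref{sec:intro}).

(3)$\Rightarrow$(1). Assume $h_{\mathrm{top}}(f)=0$. By Lemma~\ref{lem:pair}(ii), $\sim$ is equality on $Z$. Let $x,y\in X$ satisfy $\liminf_nd(f^n(x),f^n(y))=0$. We show that $d(f^n(x),f^n(y))\to0$, so that $(x,y)$ is not a Li--Yorke pair. Take $z_n\in Z$ for $x$ and $w_n\in Z$ for $y$ as in Lemma~\ref{lem:cycleZ}(b). Let $\kappa>0$. By Lemma~\ref{lem:zero} there is $\eta$ such that all $\eta$-classes have diameter less than $\kappa$; let $\lambda$ be as in Lemma~\ref{lem:class}(b) for $\eta$. There is $n_0$ such that $d(f(z_n),z_{n+1})<\lambda$ and $d(f(w_n),w_{n+1})<\lambda$ for $n\ge n_0$, and then $z_{n+1}\sim_\eta f(z_n)$ and $w_{n+1}\sim_\eta f(w_n)$. Since $\liminf_nd(z_n,w_n)=0$, there is $n\ge n_0$ with $d(z_n,w_n)<\lambda$, so $z_n\sim_\eta w_n$. If $z_i\sim_\eta w_i$ with $i\ge n$, then Lemma~\ref{lem:class}(c)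 gives
\[
z_{i+1}\sim_\eta f(z_i)\sim_\eta f(w_i)\sim_\eta w_{i+1}.
\]
By induction $d(z_i,w_i)<\kappa$ for all $i\ge n$, and so $\limsup_id(f^i(x),f^i(y))\le\kappa$. As $\kappa$ was arbitrary, the distance tends to $0$.

\emph{The transitive case.} A cyclic permutation or an odometer is an isometry of some $\varprojlim\mathbb Z/m_n$ and has entropy $0$ (Example~\ref{ex:odo}), so (1)--(3) fail for every map conjugate to one of them. Conversely, let $f$ be transitive with shadowing and $h_{\mathrm{top}}(f)=0$. We show that the clocks of Section~\ref{sec:chains} describe $f$ completely.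

Let $x,y\in X$ and $\delta>0$. Transitivity, applied to the open $\delta$-balls around $f(x)$ and $y$, gives $u$ and $n>0$ with $d(u,f(x))<\delta$ and $d(f^n(u),y)<\delta$. So $(x,u,f(u),\dots,f^{n-1}(u),y)$ is a $\delta$-chain in $X$ from $x$ to $y$. Taking $y=x$, Lemma~\ref{lem:cycleZ}(a) gives $Z=X$, and then $X$ is a single $\delta$-component for every $\delta$. Let $m_n$ be its period for $\delta=1/n$; then $m_n\mid m_{n+1}$ by Lemma~\ref{lem:class}(d). Fix $x_0\in X$ and put $\pi_n(y)=\ell_{1/n}(x_0,y)\in\mathbb Z/m_n$. By \eqref{eq:cocycle}, $\pi_n(y')-\pi_n(y)=\ell_{1/n}(y,y')$. Hence $\pi_n(y)=\pi_n(y')$ if and only if $y\sim_{1/n}y'$, so $\pi_n$ is continuous by Lemma~\ref{lem:class}(b); and $\pi_n(f(y))=\pi_n(y)+1$, so $\pi_n$ is onto. A $\frac1{n+1}$-chain from $x_0$ to $y$ is a $\frac1n$-chain, so $\pi_{n+1}(y)\equiv\pi_n(y) \bmod m_n$. Thus $\pi=(\pi_n)$ is a continuous map from $X$ to $G=\varprojlim\mathbb Z/m_n$ with $\pi(f(y))=\pi(y)+1$.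

For $g\in G$ and $n\ge1$ there is $y$ with $\pi_n(y)=g_n$, that is, $\rho(\pi(y),g)\le2^{-n-1}$. So $\pi(X)$ is dense, and being compact it equals $G$. If $\pi(y)=\pi(y')$, then $y\sim_{1/n}y'$ for all $n$, so $y\sim y'$, and $y=y'$ because $\sim$ is equality by Lemma~\ref{lem:pair}(ii). A continuous bijection between compact metric spaces is a homeomorphism. So $f$ is conjugate to $+1$ on $G$, which is a cyclic permutation if $(m_n)$ is bounded and an odometer otherwise.
\end{proof}

\begin{remark}\label{rem:shadow}
Without shadowing, (3) implies neither (1) nor (2). Let $y\in\Sigma$ have $y(i)=1$ exactly when $i$ is a power of $2$, and let $Y$ be the closure of its orbit under $\sigma$. The gaps between the $1$'s grow, so every limit of $\sigma^{n_i}y$ with $n_i\to\infty$ has at most one symbol $1$. Hence $Y$ is countable and $\sigma|_Y$ does not exhibit DC1. The only recurrent point is $0^\infty$: the points $\sigma^ny$ have infinitely many $1$'s, and the points $0^j10^\infty$ are mapped to $0^\infty$. So $Z=\{0^\infty\}$, and $h_{\mathrm{top}}(\sigma|_Y)=0$ by Lemma~\ref{lem:zero}. Yet $(0^\infty,y)$ is a Li--Yorke pair: the distance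 is $1$ at time $2^k$ and $2^{1-2^k}$ at time $2^k+1$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Kawaguchi}
Noriaki Kawaguchi, \emph{Shadowing, transitivity and a variation of omega-chaos}, arXiv:2307.06512 (2023).

\end{thebibliography}
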